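\title{Every lattice-ordered pregroup is distributive}

\begin{abstract}
A lattice-ordered pregroup is a lattice-ordered monoid in which every element has a left adjoint $x^{\ell}$ and a right adjoint $x^{r}$ in place of an inverse. We prove that the lattice reduct of every lattice-ordered pregroup is distributive. The proof is elementary and self-contained. Its core is the identity $1=(1\wedge x)\vee(1\wedge x^{r})$, which we obtain by showing that a certain element is invertible and idempotent. The same argument shows that the hom-lattices of a lattice-ordered category in which every arrow has both adjoints are distributive.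
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{pregroup} $(A,\cdot,1,{}^{\ell},{}^{r},\le)$ is a partially ordered monoid $(A,\cdot,1,\le)$, in which multiplication preserves the order in each argument, with two unary operations satisfying
\begin{equation}\label{eq:axioms}
x^{\ell}x\le 1\le xx^{\ell},\qquad xx^{r}\le 1\le x^{r}x .
\end{equation}
We call $x^{\ell}$ and $x^{r}$ the \emph{left} and \emph{right adjoint} of $x$. A \emph{lattice-ordered pregroup}, or \emph{$\ell$-pregroup}, is an algebra $(A,\wedge,\vee,\cdot,1,{}^{\ell},{}^{r})$ such that $(A,\wedge,\vee)$ is a lattice and $(A,\cdot,1,{}^{\ell},{}^{r},\le)$ is a pregroup for the lattice order $\le$. It is \emph{distributive} if the lattice $(A,\wedge,\vee)$ is, that is, if $x\wedge(y\vee z)=(x\wedge y)\vee(x\wedge z)$ holds.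

The adjoints stand in for an inverse. If $x^{\ell}=x^{r}$, then \eqref{eq:axioms} gives $x^{\ell}x\le 1\le x^{r}x=x^{\ell}x$ and $xx^{r}\le 1\le xx^{\ell}=xx^{r}$, so $x$ is invertible with inverse $x^{\ell}=x^{r}$. A \emph{lattice-ordered group} ($\ell$-group) is a group with a lattice order that multiplication preserves; $\ell$-groups are precisely the $\ell$-pregroups satisfying $x^{\ell}=x^{r}$, and it is known that their lattices are distributive. The following example is far from a group. It will serve as our model throughout.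

\begin{example}\label{ex:FZ}
Let $\mathbf F(\mathbb Z)$ be the set of order-preserving maps $f\colon\mathbb Z\to\mathbb Z$ with $f(n)\to\pm\infty$ as $n\to\pm\infty$. It is closed under composition and under pointwise minimum and maximum, and composition preserves the pointwise order. Put
\[
f^{\ell}(n)=\min\{k: n\le f(k)\},\qquad f^{r}(n)=\max\{k: f(k)\le n\}.
\]
The first set is a nonempty proper up-set of $\mathbb Z$ and the second a nonempty proper down-set, so both maps are defined; they preserve the order, and
\begin{equation}\label{eq:FZadj}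
f^{\ell}(n)\le k\iff n\le f(k),\qquad f(k)\le n\iff k\le f^{r}(n).
\end{equation}
For fixed $k$, \eqref{eq:FZadj} gives $f^{\ell}(n)\le k$ and $f^{r}(n)<k$ when $n<f(k)$, and $f^{\ell}(n)>k$ and $f^{r}(n)\ge k$ when $n>f(k)$; hence $f^{\ell},f^{r}\in\mathbf F(\mathbb Z)$. Taking $n=f(k)$, $k=f^{\ell}(n)$ and $k=f^{r}(n)$ in \eqref{eq:FZadj} yields \eqref{eq:axioms}. So $\mathbf F(\mathbb Z)$ is an $\ell$-pregroup. For $f(n)=2n$ we get $f^{\ell}(n)=\lceil n/2\rceil$ and $f^{r}(n)=\lfloor n/2\rfloor$: the adjoints are the two roundings of the missing inverse.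
\end{example}

The lattice $\mathbf F(\mathbb Z)$ is distributive because its operations are computed pointwise in a chain. For $\ell$-groups the reason is different: one cancels (see Section~\ref{sec:key}). An abstract $\ell$-pregroup comes with neither points nor cancellation, so the two families suggest an answer without suggesting a proof. The question, which we take from Galatos and Gallardo \cite{GG}, is: \emph{is every $\ell$-pregroup distributive?} The answer is yes.

\begin{theorem}\label{thm:A}
The lattice reduct of every $\ell$-pregroup is distributive.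
\end{theorem}

We derive this from the first of the following identities. Multiplication binds more strongly than $\wedge$ and $\vee$.

\begin{theorem}\label{thm:B}
Every $\ell$-pregroup satisfies the identities
\[
1=(1\wedge x)\vee(1\wedge x^{r}),\qquad 1=(1\vee x)\wedge(1\vee x^{\ell}),\qquad y=(x\wedge y)\vee(yx^{r}y\wedge y).
\]
\end{theorem}

In $\mathbf F(\mathbb Z)$ the first identity expresses that the order of $\mathbb Z$ is total: at a point $n$, either $n\le f(n)$, or $f(n)\le n$ and then $n\le f^{r}(n)$ by \eqref{eq:FZadj}; in both cases one of $1\wedge f$ and $1\wedge f^{r}$ takes the value $n$.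

The step from Theorem~\ref{thm:B} to distributivity works as well with many objects. We write $gf$ for the composite ``first $f$, then $g$''.

\begin{theorem}\label{thm:C}
Let $\mathcal C$ be a category enriched in posets (composition is order-preserving) such that every hom-poset is a lattice and every arrow $c\colon X\to Y$ has arrows $c^{\ell},c^{r}\colon Y\to X$ with
\[
c^{\ell}c\le 1_X,\qquad 1_Y\le cc^{\ell},\qquad cc^{r}\le 1_Y,\qquad 1_X\le c^{r}c .
\]
Then every hom-lattice of $\mathcal C$ is distributive.
\end{theorem}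

An $\ell$-pregroup is such a category with one object, so Theorem~\ref{thm:C} contains Theorem~\ref{thm:A}.

Section~\ref{sec:basic} collects the rules for calculating with adjoints. Section~\ref{sec:key} isolates the instance of distributivity on which everything rests (Proposition~\ref{prop:key}) and finds, in the two model cases, a substitute for cancellation. Section~\ref{sec:proof} proves the proposition and Theorem~\ref{thm:B}, and Section~\ref{sec:distr} proves Theorems~\ref{thm:C} and~\ref{thm:A}. No cited result is used in the proofs.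

\section{Calculating with adjoints}\label{sec:basic}

From here to the end of Section~\ref{sec:proof}, $A$ is an $\ell$-pregroup. We write $a^{\ell r}=(a^{\ell})^{r}$, $a^{\ell\ell}=(a^{\ell})^{\ell}$, and so on.

\begin{lemma}\label{lem:basic}
For all $a,b,x,y\in A$ the following hold.
\begin{enumerate}
\item[(a)] A factor can be moved across an inequality:
\begin{align}
a^{\ell}x\le y&\iff x\le ay, \tag{A1}\label{A1}\\
ax\le y&\iff x\le a^{r}y, \tag{A2}\label{A2}\\
xa\le y&\iff x\le ya^{\ell}, \tag{A3}\label{A3}\\
xa^{r}\le y&\iff x\le ya. \tag{A4}\label{A4}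
\end{align}
\item[(b)] Multiplication on either side distributes over $\wedge$ and over $\vee$.
\item[(c)] $a^{\ell r}=a=a^{r\ell}$, and $a\le b$ implies $b^{\ell}\le a^{\ell}$ and $b^{r}\le a^{r}$. Hence $(x\wedge y)^{\ell}=x^{\ell}\vee y^{\ell}$ and $(x\vee y)^{\ell}=x^{\ell}\wedge y^{\ell}$, and the same holds for ${}^{r}$.
\item[(d)] $1^{\ell}=1=1^{r}$, $(ab)^{\ell}=b^{\ell}a^{\ell}$ and $(ab)^{r}=b^{r}a^{r}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In each line, the first chain proves the forward implication and the second the backward one: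
\[
\begin{array}{lll}
\text{(A1)} & x\le aa^{\ell}x\le ay, & a^{\ell}x\le a^{\ell}ay\le y;\\[2pt]
\text{(A2)} & x\le a^{r}ax\le a^{r}y, & ax\le aa^{r}y\le y;\\[2pt]
\text{(A3)} & x\le xaa^{\ell}\le ya^{\ell}, & xa\le ya^{\ell}a\le y;\\[2pt]
\text{(A4)} & x\le xa^{r}a\le ya, & xa^{r}\le yaa^{r}\le y.
\end{array}
\]

(b) Let $\varphi,\psi$ be maps between lattices with $\varphi(x)\le y\iff x\le\psi(y)$. Then $\varphi$ preserves joins, because
\[
\varphi(x\vee x')\le y\iff x,x'\le\psi(y)\iff\varphi(x)\vee\varphi(x')\le y\quad\text{for all }y,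
\]
and $\psi$ preserves meets by the dual argument. The map $x\mapsto ax$ plays the role of $\varphi$ in \eqref{A2} and of $\psi$ in \eqref{A1}; the map $x\mapsto xa$ plays the role of $\varphi$ in \eqref{A3} and of $\psi$ in \eqref{A4}.

(c) By \eqref{A1}, and \eqref{A2} for $a^{\ell}$, we have $x\le a\iff a^{\ell}x\le1\iff x\le a^{\ell r}$ for all $x$. By \eqref{A2}, and \eqref{A1} for $a^{r}$, we have $a\le y\iff 1\le a^{r}y\iff a^{r\ell}\le y$ for all $y$. This gives $a^{\ell r}=a=a^{r\ell}$. If $a\le b$, then $b^{\ell}\le b^{\ell}aa^{\ell}\le b^{\ell}ba^{\ell}\le a^{\ell}$ and $b^{r}\le a^{r}ab^{r}\le a^{r}bb^{r}\le a^{r}$. So ${}^{\ell}$ and ${}^{r}$ are mutually inverse order-reversing bijections, and such maps interchange meets and joins.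

(d) For $x=1$, \eqref{eq:axioms} reads $1^{\ell}\le1\le1^{\ell}$ and $1^{r}\le1\le1^{r}$. By \eqref{A1}, $(ab)^{\ell}\le y\iff 1\le aby\iff a^{\ell}\le by\iff b^{\ell}a^{\ell}\le y$. By \eqref{A2}, $x\le(ab)^{r}\iff abx\le1\iff bx\le a^{r}\iff x\le b^{r}a^{r}$.
\end{proof}

We use (b)--(d) without further mention, together with two consequences: $a\le1$ implies $a^{\ell},a^{r}\ge1$, while $a\ge1$ implies $a^{\ell},a^{r}\le1$; and $a\mapsto a^{\ell\ell}$ and $a\mapsto a^{rr}$ are mutually inverse automorphisms of $A$.

\begin{remark}\label{rem:monoid}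
Property (b) alone does not force distributivity. Let $L$ be a non-distributive lattice with least element $0$, adjoin a new top element $1$ as the identity, and put $xy=0$ for $x,y\in L$. This is a commutative monoid. For $x,y,z\in L$ we have $x(y\vee z)=0=x(y\wedge z)$, $x(1\vee z)=x=x\vee0$ and $x(1\wedge z)=0=x\wedge0$, so multiplication distributes over $\wedge$ and $\vee$. The adjoints must therefore be used beyond (b).
\end{remark}

\section{A pentagon through the identity}\label{sec:key}

For $b\in A$ let
\[
E(b)=\{f\in A:\ f\le1,\quad 1\le f\vee b,\quad 1\wedge b\le f\}.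
\]
Whenever $b$ is fixed we write $u=1\vee b$ and $d=1\wedge b$. The set $E(b)$ contains $1$. If $f\in E(b)$, then
\begin{equation}\label{eq:join}
f\vee b=u,
\end{equation}
since $f\vee b$ is above $1$ and $b$, and $f\le 1$; also $f\wedge b=d$, since $d\le f\le 1$. So $E(b)$ consists of elements below $1$ that have the same join and the same meet with $b$ as $1$ has. Suppose $f\in E(b)$ and $f<1$. Then $b\le1$ would give $b=d\le f$ and $1\le f\vee b=f$, while $f\le b$ would give $1\le b$ and $1=d\le f$; both are impossible. Hence $b$ is incomparable with $f$ and with $1$, and $d,f,1,u,b$ form the pentagon of Figure~\ref{fig:pentagon}. A distributive lattice contains no such configuration: there $1=1\wedge(f\vee b)=f\vee d=f$. The main step is to exclude it in every $\ell$-pregroup.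

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\node (u) at (0,3) {$u=1\vee b$};
\node (one) at (-1.4,2) {$1$};
\node (f) at (-1.4,1) {$f$};
\node (b) at (1.4,1.5) {$b$};
\node (d) at (0,0) {$d=1\wedge b$};
\draw (d)--(f)--(one)--(u)--(b)--(d);
\end{tikzpicture}
\caption{An element $f<1$ with $f\vee b=1\vee b$ and $f\wedge b=1\wedge b$ would produce this five-element sublattice, a pentagon with the identity $1$ on its long side. Proposition~\ref{prop:key} says that this does not occur in an $\ell$-pregroup.}\label{fig:pentagon}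
\end{figure}

\begin{proposition}\label{prop:key}
In every $\ell$-pregroup, $E(b)=\{1\}$ for every $b$. That is, $f\le1$, $1\le f\vee b$ and $1\wedge b\le f$ imply $f=1$.
\end{proposition}

The first step turns the lattice conditions that define $E(b)$ into equations between products.

\begin{lemma}[Absorption]\label{lem:absorb}
If $f\in E(b)$, then $f^{\ell}u=fu=u=uf=uf^{r}$.
\end{lemma}

\begin{proof}
From $d\le f$ we get $f^{\ell}\le d^{\ell}=1\vee b^{\ell}$, so $f^{\ell}b\le b\vee b^{\ell}b\le b\vee1=u$. Also $f^{\ell}f\le1\le u$. By \eqref{eq:join}, $f^{\ell}u=f^{\ell}f\vee f^{\ell}b\le u$, and equality holds because $f^{\ell}\ge1$. Now \eqref{A1} turns $f^{\ell}u\le u$ into $u\le fu$, and $fu\le u$ because $f\le1$.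

On the other side, $f^{r}\le d^{r}=1\vee b^{r}$, so $bf^{r}\le b\vee bb^{r}\le u$, and $ff^{r}\le 1\le u$. Hence $uf^{r}=ff^{r}\vee bf^{r}\le u$, with equality because $f^{r}\ge1$. Then \eqref{A4} gives $u\le uf$, and $uf\le u$.
\end{proof}

Absorption also identifies the bottom of $E(b)$, and shows that Proposition~\ref{prop:key} says the same as the first identity of Theorem~\ref{thm:B}.

\begin{lemma}\label{lem:least}
The element $m=d\vee u^{r}=(1\wedge b)\vee(1\wedge b^{r})$ is the least element of $E(b)$.
\end{lemma}

\begin{proof}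
We have $u^{r}=(1\vee b)^{r}=1\wedge b^{r}\le 1$. So $d\le m\le1$, and $m\vee b\ge u^{r}\vee u^{r}b=u^{r}u\ge1$. Thus $m\in E(b)$. If $f\in E(b)$, then $d\le f$, and $f^{\ell}\le f^{\ell}u=u$ by Lemma~\ref{lem:absorb}, so $u^{r}\le f^{\ell r}=f$. Hence $m\le f$.
\end{proof}

In an $\ell$-group, Proposition~\ref{prop:key} is now proved: cancel $u$ in $fu=u$. In general the equations of Lemma~\ref{lem:absorb} do not force $f=1$.

\begin{example}\label{ex:obstacle}
In $\mathbf F(\mathbb Z)$, \eqref{eq:FZadj} gives
\[
f^{\ell\ell}(n)\le k\iff n\le f^{\ell}(k)\iff f^{\ell}(k)\not\le n-1\iff k\not\le f(n-1)\iff f(n-1)+1\le k .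
\]
So $f^{\ell\ell}=sfs^{-1}$, where $s(n)=n+1$, and the inverse automorphism is $f^{rr}=s^{-1}fs$.

Let $u(n)=3\lceil n/3\rceil$, and let $f$ send $3k-1$ to $3k-2$ for each $k$ and fix all other integers. The definitions give:
\[
\begin{array}{c|ccc}
n & 3k-2 & 3k-1 & 3k\\ \hline
u & 3k & 3k & 3k\\
f & 3k-2 & 3k-2 & 3k\\
f^{\ell} & 3k-2 & 3k & 3k\\
f^{r} & 3k-1 & 3k-1 & 3k\\
f^{\ell\ell} & 3k-2 & 3k-1 & 3k-1
\end{array}
\]
The maps $f$ and $f^{\ell}$ fix the multiples of $3$, so $f^{\ell}u=fu=u$. The maps $f$ and $f^{r}$ preserve each block $\{3k-2,3k-1,3k\}$, so $uf=uf^{r}=u$. Yet $f<1$. What gives $f$ away is the last row: $f^{\ell\ell}$ moves $3k$, so $f^{\ell\ell}u\ne u$.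
\end{example}

This suggests the substitute for cancellation. Suppose a set $E\subseteq\mathbf F(\mathbb Z)$ is closed under ${}^{\ell\ell}$ and ${}^{rr}$ and every $g\in E$ satisfies $gu=u$. Let $f\in E$ and $p=u(0)$. For every $j\in\mathbb Z$ the conjugate $s^{j}fs^{-j}$ lies in $E$ and so fixes $p$; that is, $f(p-j)=p-j$. Hence $f=1$. One absorption equation constrains $f$ only on the image of $u$, but the equations for all the shifts of $f$ constrain it everywhere.

In an abstract $\ell$-pregroup there are no points to shift, and the least element of Lemma~\ref{lem:least} takes over: an automorphism that preserves a set fixes its least element, and an element fixed by ${}^{\ell\ell}$ is invertible.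

\begin{lemma}\label{lem:final}
Let $E\subseteq\{x\in A:x\le1\}$ be closed under products and under ${}^{\ell\ell}$ and ${}^{rr}$, and suppose $E$ has a least element $m$. Then $E=\{1\}$.
\end{lemma}

\begin{proof}
Since $m^{\ell\ell},m^{rr}\in E$, we have $m\le m^{\ell\ell}$ and $m\le m^{rr}$. Applying the order-preserving map ${}^{\ell\ell}$ to the second inequality gives $m^{\ell\ell}\le m$. So $m=m^{\ell\ell}$, and applying ${}^{r}$ gives $m^{r}=m^{\ell}$. As noted in Section~\ref{sec:intro}, $m$ is then invertible. Since $m^{2}\in E$ and $m\le1$, we have $m\le m^{2}\le m$. An invertible idempotent equals $1$, so $1=m\le f\le1$ for every $f\in E$.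
\end{proof}

The hypotheses are needed. In the $\ell$-group $(\mathbb Z,+)$, where ${}^{\ell\ell}$ and ${}^{rr}$ are the identity map, $\{n:n\le0\}$ has no least element and $\{-1\}$ is not closed under the group operation. In $\mathbf F(\mathbb Z)$, the map $f$ of Example~\ref{ex:obstacle} is idempotent, so $\{f,1\}$ is closed under products and has a least element, but it is not closed under ${}^{\ell\ell}$.

\section{Proof of Proposition~\ref{prop:key} and Theorem~\ref{thm:B}}\label{sec:proof}

By Lemmas~\ref{lem:least} and~\ref{lem:final} it suffices to show that $E(b)$ is closed under products, ${}^{\ell\ell}$ and ${}^{rr}$. The difficulty is that the automorphism ${}^{\ell\ell}$ maps $E(b)$ onto $E(b^{\ell\ell})$, and we need it to map $E(b)$ into $E(b)$. Consider the condition $1\le f^{\ell\ell}\vee b$. It would follow from $uf^{\ell\ell}=u$, because $uf^{\ell\ell}=f^{\ell\ell}\vee bf^{\ell\ell}\le f^{\ell\ell}\vee b$. Applying ${}^{\ell}$ to the equation $f^{\ell}u=u$ gives $u^{\ell}f^{\ell\ell}=u^{\ell}$, with $u^{\ell}$ where we want $u$. To return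 to $u$ we need $u=uu^{\ell}$, which holds when $u$ is idempotent. So we first replace $b$ by an element for which this is the case.

\subsection*{Reduction to $b^{2}\le b$}

In an $\ell$-group one can divide $b$ by $u$: the element $u^{-1}b$ lies below $1$, and we saw in Section~\ref{sec:key} that $E(b)=\{1\}$ when $b\le1$. In an $\ell$-pregroup we use $u^{r}b$ instead. It need not lie below $1$, but it satisfies $x^{2}\le x$, which in an $\ell$-group is equivalent to $x\le1$.

\begin{lemma}\label{lem:normal}
Let $b\in A$, $u=1\vee b$ and $b_1=u^{r}b$. Then $E(b)\subseteq E(b_1)$ and $b_1^{2}\le b_1$.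
\end{lemma}

\begin{proof}
Since $u\ge1$, we have $u^{r}\le1$ and so $b_1\le b$. Let $f\in E(b)$. Then $f\le1$ and $1\wedge b_1\le1\wedge b\le f$, and \eqref{eq:join} gives $1\le u^{r}u=u^{r}f\vee u^{r}b\le f\vee b_1$. So $f\in E(b_1)$. Finally $bu^{r}\le uu^{r}\le1$, so $b_1^{2}=u^{r}(bu^{r})b\le u^{r}b=b_1$.
\end{proof}

The case that remains is not trivial: the map $b\in\mathbf F(\mathbb Z)$ with $b(n)=2\lceil n/2\rceil$ for $n>0$ and $b(n)=2n$ for $n\le0$ satisfies $b^{2}\le b$, and it is incomparable with $1$ since $b(1)=2$ and $b(-1)=-2$.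

\begin{lemma}\label{lem:transfer}
Let $b^{2}\le b$ and $u=1\vee b$. Then $ub=b=bu$ and $u=u^{2}=u^{r}u=uu^{\ell}$. Moreover, for every $x\in A$:
\begin{enumerate}
\item[(i)] if $xu=u$, then $xb=b$ and $ux^{\ell}=u$;
\item[(ii)] if $ux=u$, then $bx=b$ and $x^{r}u=u$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $ub=b\vee b^{2}=b$, $bu=b\vee b^{2}=b$ and $u^{2}=1\vee b\vee b^{2}=u$. From $uu\le u$, \eqref{A2} gives $u\le u^{r}u$ and \eqref{A3} gives $u\le uu^{\ell}$; the reverse inequalities hold because $u^{r},u^{\ell}\le1$.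

(i) If $xu=u$, then $xb=xub=ub=b$. Applying ${}^{\ell}$ to $xu=u$ gives $u^{\ell}x^{\ell}=u^{\ell}$, so $ux^{\ell}=uu^{\ell}x^{\ell}=uu^{\ell}=u$.

(ii) If $ux=u$, then $bx=bux=bu=b$. Applying ${}^{r}$ to $ux=u$ gives $x^{r}u^{r}=u^{r}$, so $x^{r}u=x^{r}u^{r}u=u^{r}u=u$.
\end{proof}

Without $b^{2}\le b$, part (i) fails. In $\mathbf F(\mathbb Z)$ let $b=u$ be the map $n\mapsto\max(n,2n)$, and let $x$ send $1$ to $0$ and fix all other integers. Then $xu=u$, but $x^{\ell}(1)=2$, so $ux^{\ell}(1)=4\ne u(1)$.

\subsection*{Closure properties of $E(b)$}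

\begin{lemma}\label{lem:closure}
If $b^{2}\le b$, then $E(b)$ is closed under ${}^{\ell\ell}$, under ${}^{rr}$ and under products.
\end{lemma}

\begin{proof}
Let $f\in E(b)$. We feed the four equations of Lemma~\ref{lem:absorb} into Lemma~\ref{lem:transfer}. Part (i) for $x=f$ gives $uf^{\ell}=u$, and for $x=f^{\ell}$ it gives $f^{\ell}b=b$ and $uf^{\ell\ell}=u$. Part (ii) for $x=f$ gives $f^{r}u=u$, and for $x=f^{r}$ it gives $bf^{r}=b$ and $f^{rr}u=u$. The new equations $uf^{\ell}=u$ and $f^{r}u=u$ give, by (ii) and (i), $bf^{\ell}=b$ and $f^{r}b=b$. In summary,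
\begin{equation}\label{eq:summary}
uf^{\ell\ell}=u=f^{rr}u,\qquad f^{\ell}b=b=bf^{\ell},\qquad f^{r}b=b=bf^{r}.
\end{equation}

\emph{Closure under ${}^{\ell\ell}$.} We have $f^{\ell\ell}\le1^{\ell\ell}=1$, and $1\le u=uf^{\ell\ell}=f^{\ell\ell}\vee bf^{\ell\ell}\le f^{\ell\ell}\vee b$. By \eqref{A3}, the condition $d\le f^{\ell\ell}$ is equivalent to $df^{\ell}\le1$. The hypothesis $d\le f$ bounds the product in the other order, $f^{\ell}d\le f^{\ell}f\le1$, and \eqref{eq:summary} shows that the two products agree:
\[
df^{\ell}=f^{\ell}\wedge bf^{\ell}=f^{\ell}\wedge f^{\ell}b=f^{\ell}d\le1 .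
\]

\emph{Closure under ${}^{rr}$.} We have $f^{rr}\le1$, and $1\le u=f^{rr}u=f^{rr}\vee f^{rr}b\le f^{rr}\vee b$. By \eqref{eq:summary},
\[
f^{r}d=f^{r}\wedge f^{r}b=f^{r}\wedge bf^{r}=df^{r}\le ff^{r}\le1,
\]
and \eqref{A2} turns $f^{r}d\le1$ into $d\le f^{rr}$.

\emph{Closure under products.} Let $f,g\in E(b)$. Then $fg\le1$. By Lemma~\ref{lem:absorb} and \eqref{eq:join} for $g$, we have $1\le u=fu=f(g\vee b)=fg\vee fb\le fg\vee b$. Finally, $f^{\ell}d\le1$ and $f^{\ell}d\le f^{\ell}b=b$ give $f^{\ell}d\le d$, so $d\le fd\le fg$ by \eqref{A1} and $d\le g$.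
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $b\in A$ and let $b_1$ be as in Lemma~\ref{lem:normal}. The set $E(b_1)$ lies below $1$, has a least element by Lemma~\ref{lem:least}, and is closed under products, ${}^{\ell\ell}$ and ${}^{rr}$ by Lemma~\ref{lem:closure}. Lemma~\ref{lem:final} gives $E(b_1)=\{1\}$, and $1\in E(b)\subseteq E(b_1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:least}, $(1\wedge x)\vee(1\wedge x^{r})$ lies in $E(x)$, which is $\{1\}$ by Proposition~\ref{prop:key}. This is the first identity. Applying ${}^{\ell}$ to it gives $1=(1\vee x^{\ell})\wedge(1\vee x^{r\ell})=(1\vee x^{\ell})\wedge(1\vee x)$, the second. For the third, apply the first identity to $xy^{\ell}$, whose right adjoint is $y^{\ell r}x^{r}=yx^{r}$, and multiply on the right by $y$: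
\[
y=(y\wedge xy^{\ell}y)\vee(y\wedge yx^{r}y).
\]
Since $xy^{\ell}y\le x$, this gives $y\le(x\wedge y)\vee(yx^{r}y\wedge y)\le y$.
\end{proof}

\section{From the identity to distributivity}\label{sec:distr}

Proposition~\ref{prop:key} concerns the element $1$ and elements below it. To reach the full distributive law we remove the hypothesis $f\le1$ and then move an arbitrary element to the place of $1$. The target is the following lattice condition.

\begin{lemma}\label{lem:lattice}
Let $L$ be a lattice in which, for all $a,b,c$,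
\begin{equation}\label{eq:cut}
c\le a\vee b\ \text{ and }\ c\wedge b\le a\quad\text{imply}\quad c\le a .
\end{equation}
Then $L$ is distributive.
\end{lemma}

\begin{proof}
Let $x,y,z\in L$, $c=x\wedge(y\vee z)$ and $a=(x\wedge y)\vee(x\wedge z)$. We have $c\le y\vee z\le(a\vee z)\vee y$ and $c\wedge y=x\wedge y\le a\vee z$, so \eqref{eq:cut} gives $c\le a\vee z$. Next $c\wedge z=x\wedge z\le a$, so \eqref{eq:cut} gives $c\le a$. The inequality $a\le c$ holds in every lattice.
\end{proof}

We first prove \eqref{eq:cut} for $c=1$. One would like to apply Proposition~\ref{prop:key} to $f=1\wedge a$, but passing from $1\le a\vee b$ to $1\le(1\wedge a)\vee b$ is itself a use of distributivity. The explicit identity avoids this: it writes $1$ as a join of two elements, and each can be bounded by $a$.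

\begin{lemma}\label{lem:one}
In an $\ell$-pregroup, $1\le a\vee b$ and $1\wedge b\le a$ imply $1\le a$.
\end{lemma}

\begin{proof}
Let $p=1\wedge b^{r}$. Then $p\le(a\vee b)p=ap\vee bp$. Here $ap\le a$ since $p\le 1$, and $bp=b\wedge bb^{r}\le b\wedge1\le a$. So $p\le a$, and Theorem~\ref{thm:B} gives $1=(1\wedge b)\vee p\le a$.
\end{proof}

Right multiplication by $c^{\ell}$ now carries the hypotheses of \eqref{eq:cut} from $c$ to $1$, and right multiplication by $c$ carries the conclusion back. We do this once, for categories; a reader interested only in Theorem~\ref{thm:A} may take $X=Y$ and read ``element'' for ``arrow''.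

\begin{proof}[Proof of Theorems~\ref{thm:C} and~\ref{thm:A}]
Fix arrows $c^{\ell},c^{r}$ as in the statement for every arrow $c$. For each object $Y$, the monoid $\mathrm{End}(Y)=\mathrm{Hom}(Y,Y)$ is then an $\ell$-pregroup with identity $1_Y$. By Lemma~\ref{lem:lattice} it suffices to verify \eqref{eq:cut} in $\mathrm{Hom}(X,Y)$. Let $a,b,c\colon X\to Y$ satisfy $c\le a\vee b$ and $c\wedge b\le a$.

The map $z\mapsto zc^{\ell}$ from $\mathrm{Hom}(X,Y)$ to $\mathrm{End}(Y)$ preserves joins and meets. Indeed, for $z\in\mathrm{Hom}(X,Y)$ and $w\in\mathrm{End}(Y)$,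
\[
zc^{\ell}\le w\iff z\le wc^{\ell\ell},\qquad wc\le z\iff w\le zc^{\ell}.
\]
Both are \eqref{A3}, for the arrows $c^{\ell}$ and $c$; its proof applies unchanged, since every composite in it is defined. The argument for Lemma~\ref{lem:basic}(b) then gives preservation of joins from the first equivalence and of meets from the second.

Put $a'=ac^{\ell}$ and $b'=bc^{\ell}$ in $\mathrm{End}(Y)$. Then
\[
1_Y\le cc^{\ell}\le(a\vee b)c^{\ell}=a'\vee b',\qquad
1_Y\wedge b'\le cc^{\ell}\wedge bc^{\ell}=(c\wedge b)c^{\ell}\le a'.
\]
Lemma~\ref{lem:one} in $\mathrm{End}(Y)$ gives $1_Y\le ac^{\ell}$. Hence $c\le ac^{\ell}c\le a1_X=a$. This proves Theorem~\ref{thm:C}, and Theorem~\ref{thm:A} is its one-object case.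
\end{proof}

\begin{remark}\label{rem:rep}
For a chain $\Omega$, let $\mathbf F(\Omega)$ be the $\ell$-pregroup of all order-preserving self-maps of $\Omega$ having residuals and dual residuals of all orders; here the residual $f^{r}$ and the dual residual $f^{\ell}$ of $f$ are the maps determined by the equivalences \eqref{eq:FZadj}, and ``of all orders'' means that all iterates $f^{r},f^{rr},\dots$ and $f^{\ell},f^{\ell\ell},\dots$ exist. Galatos and Hor\v{c}\'{\i}k \cite{GH} proved that every distributive $\ell$-pregroup embeds in $\mathbf F(\Omega)$ for some chain $\Omega$. With Theorem~\ref{thm:A}, this representation holds for every $\ell$-pregroup.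
\end{remark}

\begin{thebibliography}{9}

\bibitem{GG}
Nikolaos Galatos and Isis A. Gallardo,
\emph{Decidability of distributive l-pregroups},
arXiv:2310.13175 (2023).

\bibitem{GH}
Galatos and Hor\v{c}\'{\i}k,
\emph{Cayley's and Holland's theorems for idempotent semirings and their applications to residuated lattices},
Semigroup Forum 87 (2013).

\end{thebibliography}
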